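\title{The sharp lower bound for sums of dilates of $d$-dimensional sets}

\begin{abstract}
We prove that for all integers $d\ge 1$ and $q\ge 2$ every finite $d$-dimensional set $A\subseteq\mathbb{Z}^d$ satisfies $|A+q\cdot A|\ge (q+2d-1)|A|-O_{q,d}(1)$. The proof is elementary and self-contained: it splits $A$ into residue classes modulo $q$, recovers by a counting lemma what is lost on classes of lower dimension, and raises the coefficient by a fixed amount finitely many times. More generally, for coprime integers $p,q$ with $1\le |p|<|q|$ and finite $d$-dimensional sets $A\subseteq\mathbb{R}^n$ we obtain $|p\cdot A+q\cdot A|\ge(|p|+|q|+2d-2)|A|-O_{p,q,d}(1)$, using a theorem of Shakan in dimension one when $|p|\ge2$. The coefficients are best possible.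
\end{abstract}

\section{Introduction}\label{sec:intro}

For finite sets $X,Y\subseteq\mathbb{R}^n$ and a real number $\lambda$ let
\[
X+Y=\{x+y: x\in X,\ y\in Y\},\qquad \lambda\cdot X=\{\lambda x: x\in X\}.
\]
The \emph{dimension} $\dim X$ of a nonempty set $X$ is the dimension of its affine span $\operatorname{aff}X$. For an integer $q\ge2$, the number $|A+q\cdot A|$ counts the distinct values of $a+qb$ with $a,b\in A$. It is at most $|A|^2$, and it is small only when many of these values coincide. Points that are affinely independent produce no such coincidences, so a set of large dimension should have a large sum. The question is how large: given $q$ and $d$, what is the best coefficient $\kappa$ in a bound $|A+q\cdot A|\ge\kappa|A|-O_{q,d}(1)$ valid for all finite $d$-dimensional sets $A\subseteq\mathbb{Z}^d$? Here $O_{q,d}(1)$ denotes a quantity bounded in absolute value by a constant that depends only on $q$ and $d$.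

Balog and Shakan proved the bound with $\kappa=q+2d-1$ for $d\in\{2,3\}$, and with $\kappa=q+d+1$ for $d\ge4$. The conjecture posed in \cite{Mudgal} is that $\kappa=q+2d-1$ is valid for all natural numbers $d$ and $q>1$. We prove it.

\begin{theorem}\label{thm:main}
Let $q$ be an integer with $|q|\ge2$ and let $d\ge0$. There is a constant $C=C(q,d)$ such that, for every $n$, every finite nonempty set $A\subseteq\mathbb{Z}^n$ of dimension $d$ satisfies
\[
|A+q\cdot A|\ge(|q|+2d-1)|A|-C .
\]
\end{theorem}

The proof uses neither the results of Balog and Shakan nor any structure theorem. It extends to pairs of coprime dilates and to real sets.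

\begin{theorem}\label{thm:general}
Let $p,q$ be coprime integers with $1\le|p|<|q|$ and let $d\ge0$. There is a constant $C=C(p,q,d)$ such that, for every $n$, every finite nonempty set $A\subseteq\mathbb{R}^n$ of dimension $d$ satisfies
\[
|p\cdot A+q\cdot A|\ge(|p|+|q|+2d-2)|A|-C .
\]
For $d\ge1$ the coefficient $|p|+|q|+2d-2$ cannot be replaced by a larger one.
\end{theorem}

One outside result enters Theorem~\ref{thm:general}, and only when $|p|\ge2$: the case $d=1$ is then a theorem of Shakan \cite{Shakan}.

Section~\ref{sec:example} explains where the coefficient comes from and proves that it is optimal. After the elementary tools of Section~\ref{sec:tools}, Section~\ref{sec:line} shows the method on $A+3\cdot A$ for $A\subseteq\mathbb{Z}$ and isolates the two difficulties that are new in higher dimension. These are resolved in Sections~\ref{sec:lower} and~\ref{sec:concentrated}. Section~\ref{sec:increment} proves both theorems for integer sets, and Section~\ref{sec:real} passes to real sets. We treat general $p$ throughout; a reader interested only in Theorem~\ref{thm:main}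 may put $p=1$ and ignore everything that concerns residues modulo $p$.

From now on $p,q$ are coprime integers with $1\le|p|<|q|$, we write $\lambda X$ for the dilate $\lambda\cdot X$ (iterated sumsets do not occur), and for $e\ge0$ we put
\begin{equation}\label{eq:kappa}
\kappa_e=|p|+|q|+2e-2,\qquad\text{so that}\qquad \kappa_e+2(d-e)=\kappa_d .
\end{equation}

\section{Which coefficient to expect}\label{sec:example}

Let $q\ge2$ and let $L=\{0,1,\dots,N-1\}$ with $N\ge q$. The set $L+qL$ is the union of the blocks $\{qy,\dots,qy+N-1\}$ for $0\le y\le N-1$. Since $N\ge q$, consecutive blocks leave no gap, so $L+qL=\{0,\dots,(q+1)(N-1)\}$ and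
\begin{equation}\label{eq:progression}
|L+qL|=(q+1)N-q .
\end{equation}
This suggests the coefficient $q+1$ for $d=1$. In dimension $d$ the box $L^d$ gives $((q+1)N-q)^d$, about $(q+1)^d$ times its size, which is wasteful. It is much cheaper to keep almost all points on a line and to raise the dimension by $d-1$ single points. Each such point $x$ creates two new copies of the line, namely $x+qL$ and $L+qx$, and so adds $2$ to the coefficient. One is led to $q+1+2(d-1)=q+2d-1$.

\begin{proposition}\label{prop:sharp}
Let $d\ge1$, let $e_1,\dots,e_d$ be the standard basis of $\mathbb{Z}^d$, and for $N\ge2$ let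
\[
A=\{0,e_1,\dots,(N-1)e_1\}\cup\{e_2,\dots,e_d\}.
\]
Then $\dim A=d$ and $|pA+qA|\le\kappa_d|A|+(d-1)^2+1$. If $p=1$, $q\ge2$ and $N\ge q$, then
\[
|A+qA|=(q+2d-1)|A|-d(q+d-1).
\]
\end{proposition}

\begin{proof}
The set $A$ contains $0,e_1,\dots,e_d$, so it has dimension $d$, and $|A|=N+d-1$. Write $L$ for the part of $A$ on the first axis. The integers $px+qy$ with $0\le x,y\le N-1$ lie in an interval of length $(|p|+|q|)(N-1)$, so $|pL+qL|\le(|p|+|q|)(N-1)+1$. The remaining sums lie in the $2(d-1)$ sets $pe_i+qL$ and $pL+qe_i$, each of size $N$, or are among the $(d-1)^2$ points $pe_i+qe_j$ with $i,j\ge2$. The total is at most $\kappa_dN+(d-1)^2+1$.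

Let $p=1$, $q\ge2$, $N\ge q$. After deleting the first coordinate, the sets $L+qL$, $e_i+qL$, $L+qe_i$, $\{e_i+qe_j\}$ project to the points $0$, $e_i$, $qe_i$, $e_i+qe_j$, which are distinct. By \eqref{eq:progression},
\[
|A+qA|=(q+1)N-q+2(d-1)N+(d-1)^2=(q+2d-1)N-q+(d-1)^2 .
\]
Substituting $N=|A|-(d-1)$, the constant term becomes $-(d-1)(q+2d-1)-q+(d-1)^2=-(d-1)(q+d)-q=-d(q+d-1)$.
\end{proof}

Letting $N\to\infty$ proves the last assertion of Theorem~\ref{thm:general}. The proposition also shows that for $q\ge2$ and $d\ge1$ the constant in Theorem~\ref{thm:main} must satisfy $C(q,d)\ge d(q+d-1)$.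

The hypotheses on $p$ and $q$ are needed. If $g=\gcd(p,q)>1$, then $|pA+qA|=|(p/g)A+(q/g)A|$, and Proposition~\ref{prop:sharp} applied to the pair $(p/g,q/g)$ beats the coefficient $\kappa_d$ of the pair $(p,q)$. If $|p|=|q|=1$, take $A=\{0,\dots,M-1\}\times\{0,1\}$: both $A+A$ and $A-A$ consist of three rows of $2M-1$ points, so they have $3|A|-3$ elements, while the formula for $\kappa_2$ gives $4$.

\section{Elementary tools and normalization}\label{sec:tools}

We use the following facts. The \emph{direction} of an affine subspace $W$ is the linear subspace $W-W$, of which $W$ is a translate.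

\begin{itemize}
\item[(F1)] \emph{If $X,Y\subseteq\mathbb{R}^n$ are finite and nonempty and $\lambda,\lambda'\ne0$, then $|\lambda X+\lambda' Y|\ge|X|+|Y|-1$; in particular $|\lambda X+\lambda' Y|\ge\max(|X|,|Y|)$.} Dilation preserves cardinality, so take $\lambda=\lambda'=1$. List $x_1<\dots<x_k$ and $y_1<\dots<y_l$ in the lexicographic order, which is translation invariant. Then $x_1+y_1<\dots<x_1+y_l<x_2+y_l<\dots<x_k+y_l$ are $k+l-1$ distinct sums.
\item[(F2)] \emph{Slicing. If $X$ lies in one translate of a linear subspace $V$ and $\lambda,\lambda'\ne0$, then $|\lambda X+\lambda' Y|=\sum_W|\lambda X+\lambda'(Y\cap W)|$, where $W$ runs over the translates of $V$ that meet $Y$.} In $\mathbb{R}^n/V$, if $X$ lies over $x$ and $W$ over $w$, the summand lies over $\lambda x+\lambda' w$, which determines $w$.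
\item[(F3)] \emph{A set of dimension $e$ has at least $e+1$ points; a set whose linear span has dimension $s$ has at least $s$ nonzero points; and $\rho(\operatorname{aff}X)=\operatorname{aff}\rho(X)$ for a linear map $\rho$.}
\item[(F4)] \emph{A finitely generated subgroup $\Gamma$ of a real vector space is torsion-free, hence free, and its rank is at least the dimension of its real span. If $\Gamma\subseteq\mathbb{Z}^n$, the two numbers are equal}, because a $\mathbb{Z}$-basis of $\Gamma$ consists of rational vectors independent over $\mathbb{Q}$, and the rank of a rational matrix is the same over $\mathbb{Q}$ and over $\mathbb{R}$.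
\item[(F5)] \emph{If $|m|\ge2$, a generating set of $(\mathbb{Z}/m)^s$ has at least $s$ nonzero elements.} Reduce modulo a prime $\ell$ dividing $m$ to get a spanning set of the vector space $(\mathbb{Z}/\ell)^s$.
\item[(F6)] \emph{If $G$ is a finite abelian group generated by $H$, and $\emptyset\ne\Lambda\subseteq G$ satisfies $\Lambda+h\subseteq \Lambda$ for all $h\in H$, then $\Lambda=G$.} By finiteness $\Lambda+h=\Lambda$, so $\Lambda$ is invariant under the group generated by $H$.
\end{itemize}

For $d\ge0$ let $S(d)$ be the statement: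
\begin{quote}
\emph{there is $C_d\ge0$, depending only on $p,q,d$, such that for every $n$ every finite nonempty $A\subseteq\mathbb{Z}^n$ of dimension $d$ satisfies $|pA+qA|\ge\kappa_d|A|-C_d$.}
\end{quote}
We allow $n>d$ because the induction on $d$ is applied to lower-dimensional subsets of $A$. A set of dimension $0$ is a single point, so $S(0)$ holds with $C_0=\kappa_0-1=|p|+|q|-3\ge0$.

Residues modulo $q$ carry no information about a set such as $A\subseteq q\mathbb{Z}^d$. This is repaired by a change of lattice. Call a finite set $A\subseteq\mathbb{Z}^d$ \emph{normalized} if $0\in A$ and $A$ generates the group $\mathbb{Z}^d$.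

\begin{lemma}\label{lem:normal}
For every finite nonempty $A\subseteq\mathbb{Z}^n$ of dimension $d$ there is a normalized set $A^*\subseteq\mathbb{Z}^d$ with $|A^*|=|A|$, $\dim A^*=d$ and $|pA^*+qA^*|=|pA+qA|$. If $A$ is normalized and $a\in A$, then $A-a$ is normalized.
\end{lemma}

\begin{proof}
Translating $A$ by $v$ translates $pA+qA$ by $(p+q)v$, so we may assume $0\in A$. Then $\operatorname{aff}A$ is the linear span of $A$, and by (F4) the group $\Gamma$ generated by $A$ is free of rank $d$. Let $\phi:\Gamma\to\mathbb{Z}^d$ be an isomorphism and $A^*=\phi(A)$. Then $\phi(pA+qA)=pA^*+qA^*$, and $A^*$ contains $0$ and generates $\mathbb{Z}^d$, so it has dimension $d$. For the last statement, $A-a$ contains $0$ and $-a$, so the group it generates contains $a$ and hence $A$.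
\end{proof}

For $A\subseteq\mathbb{Z}^d$ and an integer $m\neq0$, the \emph{$m$-classes} of $A$ are the nonempty intersections of $A$ with the cosets of $m\mathbb{Z}^d$. Let $A_1,\dots,A_r$ be the $q$-classes of $A$; thus $r\le|q|^d$. The set $pA_j+qA$ lies in the coset of $pa$ for any $a\in A_j$. Since $p$ is invertible modulo $q$, these cosets are distinct for distinct $j$, and
\begin{equation}\label{eq:split}
|pA+qA|=\sum_{j=1}^r|pA_j+qA| .
\end{equation}

\section{The method on the line}\label{sec:line}

Let $p=1$, $d=1$, and let $A\subseteq\mathbb{Z}$ be normalized. It contains $0$ and an integer not divisible by $q$, so $r\ge2$. By \eqref{eq:split} and (F1),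
\begin{equation}\label{eq:naive}
|A+qA|\ge\sum_{j=1}^r(|A_j|+|A|-1)=(r+1)|A|-r .
\end{equation}
For $q=2$ we have $r=2$, and \eqref{eq:naive} gives $3|A|-2$, the value \eqref{eq:progression} of a progression. For $q=3$ and $r=3$ it gives $4|A|-3$, which is again sharp. For $q=3$ and $r=2$ it gives only $3|A|-2$. This is the smallest case in which something must be done.

The idea is to improve a known coefficient by a fixed amount. Suppose that $|X+3X|\ge c|X|-C$ for all finite nonempty $X\subseteq\mathbb{Z}$, where $c\le4$ and $C\ge3$; by the above and Lemma~\ref{lem:normal}, this holds with $c=C=3$. We claim that it holds with $\min(4,c+\frac15)$ and $2C$ in place of $c$ and $C$. Single points and the case $r=3$ satisfy the new bound, so let $A$ be normalized with two classes, $|A_1|\ge|A_2|$.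

\emph{One class is small: $|A_2|<|A|/5$.} The small class costs little to discard, and yet it contributes a whole copy of $A$:
\[
|A+3A|\ge|A_2+3A|+|A_1+3A_1|\ge|A|+\tfrac45c|A|-C\ge(c+\tfrac15)|A|-C,
\]
since $1-\frac c5\ge\frac15$.

\emph{Both classes are large: $|A_2|\ge|A|/5$.} We look one digit deeper. Fix $j$, write $A_j=a_j+3A_j'$, and note that $A_j+3Y=a_j+3(A_j'+Y)$, so $|A_j+3Y|=|A_j'+Y|$ for every $Y$. Let $\Lambda\subseteq\mathbb{Z}/3$ be the set of residues of $A_j'$. If $\Lambda=\mathbb{Z}/3$, split $A_j'$ into its three classes; adding $A_j$, which lies in one residue class, keeps them apart, and (F1) gives $|A_j'+A_j|\ge|A_j'|+3|A_j|-3=4|A_j|-3$. Otherwise let $A_m$ be the other class and $g=a_m-a_j\not\equiv0$. By (F6), $\Lambda+g\not\subseteq\Lambda$, so there is $x\in A_j'$ such that $x+A_m$ lies in a residue class missed by $A_j'+A_j$. Then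
\[
|A_j+3A|=|A_j'+A|\ge|A_j'+A_j|+|A_m|=|A_j+3A_j|+|A_m|\ge c|A_j|-C+\tfrac15|A|.
\]
Add over $j=1,2$ using \eqref{eq:split}. If the first alternative holds both times, we get $4|A|-6$. If not, we get at least $(c+\frac15)|A|-2C$. This proves the claim, and five rounds give $|A+3A|\ge4|A|-96$.

In dimension $d$ the hypothesis ``$|pX+qX|\ge c|X|-C$'' is available only for sets $X$ of dimension $d$, and we applied it twice. First, to a class $A_j$, which may have dimension $d_j<d$; induction on the dimension then gives the coefficient $\kappa_{d_j}$, and by \eqref{eq:kappa} exactly $2(d-d_j)|A_j|$ is missing. Second, to $A$ with a small class removed, which may also have smaller dimension. Both events occur for the sets of Proposition~\ref{prop:sharp}, where there is no room to spare. The next two sections deal with them in turn.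

\section{Classes of lower dimension}\label{sec:lower}

Let $d\ge1$ and let $A\subseteq\mathbb{Z}^d$ be normalized, with $q$-classes $A_1,\dots,A_r$. Put $W_j=\operatorname{aff}A_j$, let $V_j$ be its direction and $d_j=\dim W_j$. Let $n_j$ be the number of translates of $V_j$ other than $W_j$ that meet $A$, and for $a\in A$ let
\[
m(a)=\#\{j: a\notin W_j\}.
\]
The missing sums have to come from the part of $A$ outside $W_j$. Slicing $A$ parallel to $V_j$ by (F2), and applying (F1) to each of the $n_j$ slices other than $A\cap W_j$, we get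
\begin{equation}\label{eq:slice}
|pA_j+qA|\ge|pA_j+q(A\cap W_j)|+n_j(|A_j|-1)+|A\setminus W_j| .
\end{equation}
Sum the last two terms over $j$ and distribute the result among the points of $A$. A point $a\in A_k$ is credited $n_k$ from the term $n_k|A_k|$, and it is counted once in $|A\setminus W_j|$ for each $j$ with $a\notin W_j$. Its total credit is $n_k+m(a)$, and we need this to be at least $2(d-d_k)$. Dimension alone gives only $n_k\ge d-d_k$, by (F3). The other half comes from arithmetic.

\begin{example}\label{ex:plane}
Let $d=2$, $d_k=1$, $a=0$, and suppose that $W_k$ is the horizontal axis. We want $n_k+m(0)\ge2$, and this is in doubt only if $n_k=1$, that is, if the points of $A$ have just two heights $0$ and $h$. Since $A$ generates $\mathbb{Z}^2$, we have $h=\pm1$. As $h\not\equiv0$ modulo $q$, the class $A_j$ of a point at height $h$ lies entirely at height $h$. So $0\notin W_j$ and $m(0)\ge1$. The two credits correspond to the two copies $L+qx$ and $x+qL$ of the line in Section~\ref{sec:example}.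

The assumption that $A$ generates $\mathbb{Z}^2$ is essential. For $A=\{0,e_1,\dots,(2|q|-1)e_1\}\cup\{qe_2\}$, the class of $0$ spans the plane and every other class spans the horizontal axis. The point $e_1$ lies in every $W_j$, and its class $A_k$ has $d_k=1$ and $n_k=1$, so its credit is $1$.
\end{example}

\begin{lemma}\label{lem:count}
Let $A$ be normalized. For every $k$ and every $a\in A_k$ we have $n_k+m(a)\ge2(d-d_k)$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:normal}, $A-a$ is normalized. Its classes are the sets $A_j-a$, with spans $W_j-a$ and the same numbers $d_j,n_j$. So we may assume $a=0$. Then $V:=W_k$ is a linear subspace. Let $s=d-d_k$, let $\rho:\mathbb{R}^d\to\mathbb{R}^d/V$ be the projection, and put $\bar\Gamma=\rho(\mathbb{Z}^d)$ and $\bar A=\rho(A)$. The points of $\bar A$ are the translates of $V$ that meet $A$, so $n_k=|\bar A\setminus\{0\}|$.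

As in Example~\ref{ex:plane}, we sort the ``heights'' $\bar A$ modulo $q$. Let $\Phi$ be the set of cosets of $q\bar\Gamma$ in $\bar\Gamma$ that meet $\bar A$. It contains the zero coset, which we denote by $0$. For $\gamma\in\Phi$ let $\bar A_\gamma=\bar A\cap\gamma$ and let $s_\gamma$ be the dimension of the linear span of $\bar A_\gamma$. There are two lower bounds.
\begin{itemize}
\item[(a)] $\sum_{\gamma\in\Phi}s_\gamma\ge s$, because $\bar A$ spans $\mathbb{R}^d/V$.
\item[(b)] $|\Phi\setminus\{0\}|\ge s$. Indeed, $\bar\Gamma$ spans $\mathbb{R}^d/V$, so by (F4) it is free of some rank $s'\ge s$. Since $A$ generates $\mathbb{Z}^d$, the set $\Phi$ generates $\bar\Gamma/q\bar\Gamma\cong(\mathbb{Z}/q)^{s'}$, and (F5) applies because $|q|\ge2$.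
\end{itemize}
Since $\rho(q\mathbb{Z}^d)=q\bar\Gamma$, each $\rho(A_j)$ lies in a single coset $\gamma(j)\in\Phi$, and every $\gamma\in\Phi$ is of this form. Let $m_\gamma$ be the number of $j$ with $\gamma(j)=\gamma$ and $0\notin W_j$. We claim that
\begin{equation}\label{eq:gamma}
|\bar A_\gamma|+m_\gamma\ge s_\gamma+1\qquad(\gamma\in\Phi\setminus\{0\}).
\end{equation}
By (F3), $|\bar A_\gamma|\ge s_\gamma$, which suffices if $m_\gamma\ge1$. If $m_\gamma=0$, pick $j$ with $\gamma(j)=\gamma$. Then $0\in W_j$, so $0\in\rho(W_j)=\operatorname{aff}\rho(A_j)\subseteq\operatorname{aff}\bar A_\gamma$. An affine span that contains $0$ equals the linear span, so $\dim\bar A_\gamma=s_\gamma$ and $|\bar A_\gamma|\ge s_\gamma+1$ by (F3). This proves \eqref{eq:gamma}. For the zero coset, (F3) gives $|\bar A_0\setminus\{0\}|\ge s_0$. Adding up and using (a) and (b),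
\[
n_k+m(0)\ge|\bar A_0\setminus\{0\}|+\sum_{\gamma\ne0}\bigl(|\bar A_\gamma|+m_\gamma\bigr)\ge\sum_{\gamma\in\Phi}s_\gamma+|\Phi\setminus\{0\}|\ge2s.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:basic}
Let $d\ge1$ and let $A\subseteq\mathbb{Z}^d$ be normalized. Then
\begin{equation}\label{eq:basic}
|pA+qA|\ge\sum_{j=1}^r\Bigl(|pA_j+q(A\cap W_j)|+2(d-d_j)|A_j|\Bigr)-2d|q|^d .
\end{equation}
\end{proposition}

\begin{proof}
The loss $-n_j$ in \eqref{eq:slice} is not bounded in terms of $q$ and $d$, so we use no more slices than we need. Let $n_j'=\min(n_j,2(d-d_j))\le 2d$. Then $n_j(|A_j|-1)\ge n_j'(|A_j|-1)\ge n_j'|A_j|-2d$. For $a\in A_k$ we still have $n_k'+m(a)\ge2(d-d_k)$: by Lemma~\ref{lem:count} if $n_k'=n_k$, and because $m(a)\ge0$ otherwise. Hence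
\[
\sum_j\bigl(n_j'|A_j|+|A\setminus W_j|\bigr)=\sum_k\sum_{a\in A_k}\bigl(n_k'+m(a)\bigr)\ge\sum_k2(d-d_k)|A_k| .
\]
Now sum \eqref{eq:slice} over $j$ and use \eqref{eq:split} and $r\le|q|^d$.
\end{proof}

\section{Sets concentrated on a proper subspace}\label{sec:concentrated}

We turn to the second difficulty. If removing a small class lowers the dimension, then almost all of $A$ lies in a proper affine subspace $U$. For such sets the final bound can be proved directly from the lower-dimensional cases, by projecting along $U$. Fix $d\ge1$ and put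
\[
\delta=\frac1{2\kappa_d+2},\qquad\text{so that}\qquad(\kappa_d+1)(1-\delta)=\kappa_d+\tfrac12 .
\]

\begin{lemma}\label{lem:concentrated}
Assume $S(e)$ for all $e<d$. There is a constant $C'$, depending only on $p,q,d$, with the following property. Let $A\subseteq\mathbb{Z}^n$ be finite of dimension $d$, and let $U$ be an affine subspace of dimension $e<d$ such that $\operatorname{aff}(A\cap U)=U$ and $|A\cap U|\ge(1-\delta)|A|$. Then $|pA+qA|\ge\kappa_d|A|-C'$.
\end{lemma}

\begin{proof}
Let $B=A\cap U$ and $E=A\setminus B$. Translate so that $0\in B$. Then $U$ and $H=\operatorname{aff}A$ are linear spaces with $U\subseteq H$. Let $\rho:H\to H/U$ be the projection, and let $T=\rho(A)\setminus\{0\}$. The set $T$ spans $H/U$, which has dimension $d-e$, so $|T|\ge d-e$. For $t\in T$ let $E_t=A\cap\rho^{-1}(t)$; these sets partition $E$. We count the points of $pA+qA$ fiber by fiber over $H/U$. The set $pB+qB$ lies over $0$, and $pE_t+qB$ and $pB+qE_t$ lie over $pt$ and $qt$ and have at least $|B|$ points each. By $S(e)$ and \eqref{eq:kappa}, $2(d-e)$ such fibers bring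 the coefficient of $|B|$ up to $\kappa_d$. If there is one more, its $|B|$ points pay for ignoring $E$. If not, $E$ must be counted with full weight, but then the configuration $T$ is rigid.

\emph{Case $|T|\ge d-e+1$.} Fix a norm on $H/U$. Since $T$ spans, it meets at least $d-e$ lines through $0$. On each such line $\ell$ let $t$ be a point of $T\cap\ell$ of largest norm. Then $qt\notin pT$, for $qt=pt'$ with $t'\in T$ would give $t'\in T\cap \ell$ and $\|t'\|=|q/p|\,\|t\|>\|t\|$; here we use $|p|<|q|$. The points $qt$ on different lines are different, so $|pT\cup qT|\ge|T|+d-e\ge2(d-e)+1$. Also $0\notin pT\cup qT$. Therefore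
\[
|pA+qA|\ge\bigl(\kappa_e+2(d-e)+1\bigr)|B|-C_e\ge(\kappa_d+1)(1-\delta)|A|-C_e\ge\kappa_d|A|-C_e .
\]

\emph{Case $|T|=d-e$.} Now $T$ is a basis of $H/U$. The numbers $p,q,p+q$ are distinct and nonzero, so comparing coordinates shows that the points $0$; $pt$, $qt$, $(p+q)t$ for $t\in T$; and $pt+qt'$ for ordered pairs $t\ne t'$ in $T$ are all distinct. Hence
\begin{equation}\label{eq:fibers}
|pA+qA|\ge|pB+qB|+\sum_t\bigl(|pE_t+qB|+|pB+qE_t|+|pE_t+qE_t|\bigr)+\sum_{t\ne t'}|pE_t+qE_{t'}| .
\end{equation}
Let $f_t=\dim E_t$ and let $D_t$ be the direction of $\operatorname{aff}E_t$. Since $E_t$ lies in a translate of $U$, we have $D_t\subseteq U$ and $f_t\le e$. The image of $B$ in $U/D_t$ affinely spans a space of dimension $e-f_t$, so by (F3) the set $B$ meets at least $e-f_t+1$ translates of $D_t$. Slicing $B$ by (F2) and applying (F1) to each slice,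
\[
\min\bigl(|pE_t+qB|,\ |pB+qE_t|\bigr)\ge|B|+(e-f_t+1)(|E_t|-1).
\]
Next, $|pB+qB|\ge\kappa_e|B|-C_e$ and $|pE_t+qE_t|\ge\kappa_{f_t}|E_t|-C_{f_t}$, since $f_t\le e<d$. Finally, each $t$ occurs in $2(d-e-1)$ ordered pairs, so (F1) gives
\[
\sum_{t\ne t'}|pE_t+qE_{t'}|\ge\sum_t2(d-e-1)|E_t|-(d-e)(d-e-1).
\]
Insert these bounds in \eqref{eq:fibers}. The coefficient of $|B|$ is $\kappa_e+2(d-e)=\kappa_d$, and the coefficient of $|E_t|$ is
\[
2(e-f_t+1)+\kappa_{f_t}+2(d-e-1)=\kappa_{f_t}+2(d-f_t)=\kappa_d .
\]
The constants lost add up to at most $C_e+\sum_t(2d+C_{f_t})+d^2$, with at most $d$ terms in the sum. Since $|A|=|B|+\sum_t|E_t|$, the lemma follows.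
\end{proof}

\section{Raising the coefficient}\label{sec:increment}

Let $d\ge1$ and let $A\subseteq\mathbb{Z}^d$ be normalized, with $q$-classes $A_1,\dots,A_r$ and $p$-classes $A^{(1)},\dots,A^{(u)}$, so that $u\le|p|^d$. Let $\mu$ be the smallest of the numbers $|A_j|$ and $|A^{(i)}|$. If $|p|=1$, then $u=1$, $A^{(1)}=A$ and $\mu=\min_j|A_j|$. Let $\pi:\mathbb{Z}^d\to G=(\mathbb{Z}/q)^d$ be the reduction map. The next lemma is the general form of ``looking one digit deeper'': either $pA_j+qA$ exceeds $pA_j+qA_j$ by a whole class, or it is large outright.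

\begin{lemma}\label{lem:dichotomy}
For every $j$, at least one of the following holds:
\begin{align}
|pA_j+qA|&\ge|pA_j+qA_j|+\mu,\label{eq:gain}\\
|pA_j+qA|&\ge(u+|q|^d)|A_j|-|pq|^d.\label{eq:large}
\end{align}
\end{lemma}

\begin{proof}
Fix $a_j\in A_j$ and write $A_j=a_j+qA_j'$ with $A_j'\subseteq\mathbb{Z}^d$. For every $Y$ we have $pA_j+qY=pa_j+q(pA_j'+Y)$, so
\begin{equation}\label{eq:digit}
|pA_j+qY|=|pA_j'+Y| .
\end{equation}
Let $\Lambda=\pi(A_j')$, and for $l\in\Lambda$ let $A'_{j,l}=A_j'\cap\pi^{-1}(l)$.

($\alpha$) \emph{Suppose $A_j\cap A^{(i)}=\emptyset$ for some $i$} (this cannot happen if $|p|=1$). Modulo $p$, an element $px+qy$ is congruent to $qy$, and $q$ is invertible modulo $p$. No element of $A_j$ is congruent modulo $p$ to an element of $A^{(i)}$, so $pA_j+qA^{(i)}$ and $pA_j+qA_j$ are disjoint subsets of $pA_j+qA$. The first has at least $|A^{(i)}|\ge\mu$ elements, and \eqref{eq:gain} follows.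

($\beta$) \emph{Suppose $\Lambda\ne G$.} Multiplication by $p$ is a bijection of $G$, so $p\Lambda$ is a nonempty proper subset of $G$. The set $\pi(A-a_j)$ generates $G$ by Lemma~\ref{lem:normal}. By (F6) there are $a\in A$ and $l\in\Lambda$ with $pl+\pi(a-a_j)\notin p\Lambda$, that is, $pl+\pi(a)\notin p\Lambda+\pi(a_j)=\pi(pA_j'+A_j)$. Let $A_m$ be the $q$-class of $a$. Then $pA'_{j,l}+A_m$ lies over $pl+\pi(a)$, so it is disjoint from $pA_j'+A_j$, and it has at least $|A_m|\ge\mu$ elements. Thus $|pA_j'+A|\ge|pA_j'+A_j|+\mu$, which is \eqref{eq:gain} by \eqref{eq:digit}.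

($\gamma$) \emph{Suppose neither holds.} Then the $u|q|^d$ sets $pA'_{j,l}+(A_j\cap A^{(i)})$, for $l\in G$ and $1\le i\le u$, are sums of nonempty sets. They are pairwise disjoint: modulo $q$ such a set lies over $pl+\pi(a_j)$, which determines $l$, and modulo $p$ it lies in the coset of $A^{(i)}$, which determines $i$. By \eqref{eq:digit}, (F1) and $|A_j'|=|A_j|$,
\[
|pA_j+qA|=|pA_j'+A|\ge\sum_{l,i}\bigl(|A'_{j,l}|+|A_j\cap A^{(i)}|-1\bigr)=u|A_j|+|q|^d|A_j|-u|q|^d,
\]
and $u\le|p|^d$ gives \eqref{eq:large}.
\end{proof}

For \eqref{eq:large} to be useful, its coefficient must reach $\kappa_d$.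

\begin{lemma}\label{lem:numeric}
If $|p|=1$ or $d\ge2$, then $u+|q|^d\ge\kappa_d$.
\end{lemma}

\begin{proof}
Let $|p|=1$. We need $1+|q|^d\ge|q|+2d-1$. This is an equality for $d=1$, and when $d$ increases by one the left side grows by $|q|^{d+1}-|q|^d\ge2$ and the right side by $2$.

Let $|p|\ge2$ and $d\ge2$. The image of $A$ in $(\mathbb{Z}/p)^d$ contains $0$ and generates the group, so $u\ge d+1$ by (F5). Since $|p|\le|q|-1$, we have $\kappa_d\le2|q|+2d-3$, and it suffices to show $|q|^d\ge2|q|+d-4$. For $d=2$ this reads $(|q|-1)^2+1\ge0$, and when $d$ increases by one the left side grows by at least $1$ and the right side by $1$.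
\end{proof}

For $d=1$ the inequality reads $u\ge|p|$, that is, $A$ must meet every residue class modulo $p$, whereas normalization guarantees only $u\ge2$ when $|p|\ge2$. This is why that case will be quoted from \cite{Shakan}.

Call a real number $c$ \emph{admissible} (for the dimension $d$) if there is $C\geq0$ such that $|pX+qX|\ge c|X|-C$ for every $n$ and every finite $X\subseteq\mathbb{Z}^n$ of dimension $d$. Thus $0$ is admissible, and $S(d)$ says that $\kappa_d$ is.

\begin{proposition}\label{prop:increment}
Let $d\ge1$, suppose that $|p|=1$ or $d\ge2$, and assume $S(e)$ for all $e<d$. If $0\le c<\kappa_d$ and $c$ is admissible, then $\min(c+\delta,\kappa_d)$ is admissible, where $\delta=1/(2\kappa_d+2)$.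
\end{proposition}

\begin{proof}
Let $c$ be admissible with constant $C$. By Lemma~\ref{lem:normal} it suffices to consider a normalized $A\subseteq\mathbb{Z}^d$. In this proof $O(1)$ denotes a quantity bounded in terms of $p,q,d$ and $C$.

\emph{Case 1: some class is small, $\mu<\delta|A|$.} Let $Z$ be a class with $|Z|=\mu$ and let $B=A\setminus Z$, so $|B|>(1-\delta)|A|>0$. If $Z$ is a $q$-class, then $pZ+qA$ and $pB+qB$ lie in different cosets of $q\mathbb{Z}^d$, because $p$ is invertible modulo $q$. If $Z$ is a $p$-class, then $pA+qZ$ and $pB+qB$ lie in different cosets of $p\mathbb{Z}^d$, because $q$ is invertible modulo $p$. In both cases (F1) gives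
\[
|pA+qA|\ge|A|+|pB+qB| .
\]
If $\dim B=d$, the right side is at least $(1+c-c\delta)|A|-C$. Since $c\delta<\frac12$ and $\delta\le\frac12$, this is at least $(c+\delta)|A|-C$. If $\dim B<d$, take $U=\operatorname{aff}B$. Then $A\cap U\supseteq B$, so $A\cap U$ spans $U$ and has at least $(1-\delta)|A|$ points, and Lemma~\ref{lem:concentrated} gives $|pA+qA|\ge\kappa_d|A|-O(1)$.

\emph{Case 2: all classes are large, $\mu\ge\delta|A|$.} Let $\tau_j=|pA_j+q(A\cap W_j)|+2(d-d_j)|A_j|$ be the $j$th term of \eqref{eq:basic}. If $d_j<d$, then $A\cap W_j\supseteq A_j$, $S(d_j)$ and \eqref{eq:kappa} give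
\[
\tau_j\ge|pA_j+qA_j|+2(d-d_j)|A_j|\ge\kappa_d|A_j|-C_{d_j}.
\]
If $d_j=d$, then $W_j=\mathbb{R}^d$ and $\tau_j=|pA_j+qA|$, and we apply Lemma~\ref{lem:dichotomy}. If \eqref{eq:large} holds, then $\tau_j\ge\kappa_d|A_j|-|pq|^d$ by Lemma~\ref{lem:numeric}. If \eqref{eq:gain} holds, then $\tau_j\ge c|A_j|-C+\mu$, because $A_j$ has dimension $d$ and $c$ is admissible.

So each of the at most $|q|^d$ indices $j$ satisfies $\tau_j\ge\kappa_d|A_j|-O(1)$ or $\tau_j\ge c|A_j|+\mu-O(1)$. If the first bound holds for all $j$, Proposition~\ref{prop:basic} gives $|pA+qA|\ge\kappa_d|A|-O(1)$. If not, then all $j$ satisfy $\tau_j\ge c|A_j|-O(1)$ because $c<\kappa_d$, at least one has the extra term $\mu$, and $|pA+qA|\ge c|A|+\mu-O(1)\ge(c+\delta)|A|-O(1)$.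

In every case $|pA+qA|\ge\min(c+\delta,\kappa_d)|A|-O(1)$.
\end{proof}

\begin{corollary}\label{cor:integer}
$S(d)$ holds for all $d\ge0$.
\end{corollary}

\begin{proof}
Let $d\ge1$, suppose that $|p|=1$ or $d\ge2$, and assume $S(e)$ for all $e<d$. The step $\delta$ does not depend on $c$, so starting from $c=0$, at most $\kappa_d/\delta=\kappa_d(2\kappa_d+2)$ applications of Proposition~\ref{prop:increment} show that $\kappa_d$ is admissible, with a constant depending only on $p,q,d$. This is $S(d)$.

If $|p|=1$, induction from $S(0)$ gives $S(d)$ for all $d$. If $|p|\ge2$, the induction starts from $S(0)$ and $S(1)$. Shakan's theorem \cite{Shakan} states that for coprime integers $\lambda_1,\dots,\lambda_k$ there is a constant $C(\lambda_1,\dots,\lambda_k)$ such that every finite $A\subseteq\mathbb{Z}$ satisfies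
\[
|\lambda_1A+\dots+\lambda_kA|\ge(|\lambda_1|+\dots+|\lambda_k|)|A|-C(\lambda_1,\dots,\lambda_k).
\]
Since $\kappa_1=|p|+|q|$ and Lemma~\ref{lem:normal} reduces a one-dimensional subset of $\mathbb{Z}^n$ to a subset of $\mathbb{Z}$, the case $k=2$ is $S(1)$.
\end{proof}

For $p=1$ we have $\kappa_d=|q|+2d-1$, so Corollary~\ref{cor:integer} contains Theorem~\ref{thm:main}; in that case the proof did not use \cite{Shakan}.

\section{Real sets}\label{sec:real}

It remains to deduce the inequality of Theorem~\ref{thm:general} for $A\subseteq\mathbb{R}^n$. Lemma~\ref{lem:normal} no longer applies, because the group generated by a real set can have rank larger than its dimension: $\{0,1,\sqrt2\}$ has dimension $1$ and generates a group of rank $2$. Instead we perturb a basis of this group to rational vectors. All coincidences among sums survive because the perturbation is a homomorphism, and no new ones appear because only finitely many points are involved.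

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Optimality was shown after Proposition~\ref{prop:sharp}, and for $d=0$ the set $A$ is a point and $C_0$ works. Let $A\subseteq\mathbb{R}^n$ be finite of dimension $d\ge1$. After a translation and a linear identification of the span of $A$ with $\mathbb{R}^d$, which change none of $|A|$, $\dim A$, $|pA+qA|$, we have $0\in A\subseteq\mathbb{R}^d$. By (F4) the group generated by $A$ has a $\mathbb{Z}$-basis $g_1,\dots,g_N$. For $h=(h_1,\dots,h_N)\in(\mathbb{R}^d)^N$ let $\theta_h:\mathbb{Z}^N\to\mathbb{R}^d$ be the homomorphism $\theta_h(x)=\sum_ix_ih_i$. For $g=(g_1,\dots,g_N)$ the map $\theta_g$ is injective and its image contains $A$. Let $\tilde A=\theta_g^{-1}(A)$, and choose $y_1,\dots,y_d\in\tilde A$ such that $\theta_g(y_1),\dots,\theta_g(y_d)$ is a basis of $\mathbb{R}^d$. Consider the conditions on $h$: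
\[
\theta_h(x-x')\ne0\ \text{ for distinct } x,x'\in\tilde A\cup(p\tilde A+q\tilde A),\qquad\det\bigl(\theta_h(y_1),\dots,\theta_h(y_d)\bigr)\ne0 .
\]
These finitely many conditions say that certain continuous functions of $h$ do not vanish, and they hold at $h=g$. So they hold in a neighborhood of $g$, which contains a point $h\in(\mathbb{Q}^d)^N$. Let $A'=\theta_h(\tilde A)\subseteq\mathbb{Q}^d$. Then $|A'|=|\tilde A|=|A|$, and $\dim A'=d$ because $A'$ contains $0$ and a basis of $\mathbb{R}^d$. Moreover $pA'+qA'=\theta_h(p\tilde A+q\tilde A)$ and $pA+qA=\theta_g(p\tilde A+q\tilde A)$, so both have $|p\tilde A+q\tilde A|$ elements. Multiplying $A'$ by a common denominator gives a subset of $\mathbb{Z}^d$ with the same three quantities, and Corollary~\ref{cor:integer} yields $|pA+qA|\ge\kappa_d|A|-C_d$ with the same constant $C_d$ as for integer sets.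
\end{proof}

\begin{thebibliography}{9}

\bibitem{Mudgal}
Akshat Mudgal, \emph{Sums of linear transformations in higher dimensions}, arXiv:1902.07665 (2019).

\bibitem{Shakan}
G. Shakan, \emph{Sum of many dilates}, Combin. Probab. Comput. \textbf{25} (2016).

\end{thebibliography}
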